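\title{Free automorphism groups of structures of cardinality $\omega_1$}

\begin{abstract}
We show that ZFC, if consistent, does not prove that the free group on $2^{\omega_1}$ generators is the automorphism group of a first-order structure of cardinality $\omega_1$. The continuum hypothesis implies that it is, so the statement is independent of ZFC. The positive result comes from trees: the free group on the cofinal branches of a tree whose height has uncountable cofinality is an inverse limit of smaller free groups. The negative result holds in a ccc extension of a model of CH in which $2^{\omega}=2^{\omega_1}$ is large, while a free or free abelian automorphism group of a structure of cardinality $\omega_1$ has at most $(2^{\omega_1})^V$ elements. No large cardinals are used.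
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{structure} is a first-order structure $\mathcal N$ in an arbitrary language, its cardinality is that of its universe, and $\operatorname{Aut}\mathcal N$ is its automorphism group. We write $F(S)$ for the free group on a set $S$; a group is \emph{free on $\nu$ generators}, or \emph{free of rank $\nu$}, if it is isomorphic to $F(S)$ with $|S|=\nu$. For infinite $\nu$ such a group has cardinality $\nu$. Which free groups are automorphism groups of structures of a given infinite cardinality $\kappa$? Small groups pose no problem.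

\begin{example}\label{ex:regular}
Let $\Gamma$ be a group with $|\Gamma|\le\kappa$. Take the universe $\Gamma\sqcup\kappa$, predicates for the two parts, the well-order of $\kappa$, and for each $g\in\Gamma$ a unary function that is $x\mapsto xg$ on $\Gamma$ and the identity on $\kappa$. An automorphism $\sigma$ fixes $\kappa$ pointwise, because a well-order is rigid, and satisfies $\sigma(g)=\sigma(1\cdot g)=\sigma(1)g$. Conversely, left multiplications commute with right multiplications. So $\sigma\mapsto\sigma(1)$ is an isomorphism from the automorphism group onto $\Gamma$.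
\end{example}

Since $|\operatorname{Aut}\mathcal N|\le 2^\kappa$, the ranks in question are those $\nu$ with $\kappa<\nu\le2^\kappa$. The obstacle is that automorphism groups are closed in the topology of pointwise convergence on the group $\operatorname{Sym}(X)$ of permutations of the universe $X$.

\begin{lemma}\label{lem:closed}
Let $\mathcal N$ have universe $X$. If $h\in\operatorname{Sym}(X)$ agrees on every finite subset of $X$ with some automorphism of $\mathcal N$, then $h\in\operatorname{Aut}\mathcal N$.
\end{lemma}

\begin{proof}
For a relation $U$ of $\mathcal N$ and a tuple $a$, take an automorphism $g$ with $g(a)=h(a)$; then $a\in U$ iff $h(a)\in U$. Apply this also to the graphs of the functions and constants.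
\end{proof}

A sequence $(g_n)_{n<\omega}$ in $\operatorname{Sym}(X)$ \emph{converges to $1$} if for every $a\in X$ we have $g_n(a)=a$ for all but finitely many $n$. From such a sequence one can hope to form infinite products, which Lemma~\ref{lem:closed} places in $\operatorname{Aut}\mathcal N$, and a free group has no room for them. For $\kappa=\omega$ this settles the matter: an uncountable automorphism group of a countable structure contains a nontrivial sequence converging to $1$ and is not free (Corollary~\ref{cor:countable}).

For $\kappa=\omega_1$ the picture is different. It is known to be consistent with ZFC that some structure of cardinality $\omega_1$ has automorphism group free on $2^{\omega_1}$ generators. More generally, if $\kappa$ is uncountable and $\kappa^{<\kappa}=\kappa<\lambda\le\theta=\theta^\kappa$, then in some cofinality- and cardinality-preserving forcing extension $2^\kappa=\theta$ and there is a graph of cardinality $\kappa$ whose automorphism group is free on $\lambda$ generators. The following question comes from \cite{JST}.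

\begin{quote}
\emph{Does ZFC prove that there is a structure $\mathcal N$ of cardinality $\omega_1$ such that $\operatorname{Aut}\mathcal N$ is the free group on $2^{\omega_1}$ generators?}
\end{quote}

\begin{theorem}\label{thm:answer}
If ZFC is consistent, then it does not prove that there is a structure of cardinality $\omega_1$ whose automorphism group is free on $2^{\omega_1}$ generators, and it does not refute this either.
\end{theorem}

The positive side is a ZFC construction from trees.

\begin{theorem}\label{thm:tree}
Let $T$ be a tree whose height $\delta$ has uncountable cofinality, with $|T|\le\kappa$, and let $[T]$ be its set of cofinal branches. Some structure of cardinality $\kappa$ has automorphism group free on $|[T]|$ generators. Hence if $\operatorname{cf}\kappa>\omega$ and $2^{<\kappa}=\kappa$, some structure of cardinality $\kappa$ has automorphism group free on $2^\kappa$ generators. In particular, CH implies that some structure of cardinality $\omega_1$ has automorphism group free on $2^{\omega_1}$ generators.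
\end{theorem}

The negative side uses only one property of free groups: elements have a length that powers do not decrease and that grows with the exponent. A \emph{Dudley norm} on a group $\Gamma$ is a map $\|\cdot\|:\Gamma\to\omega$ such that $\|1\|=0$, $\|g^{-1}\|=\|g\|$, $\|gh\|\le\|g\|+\|h\|$, and
\[
\|g^n\|\ge\max(n,\|g\|)\qquad\text{for } g\ne1 \text{ and } n\ge1 .
\]
On a free group the length $\ell$ of the reduced word is a Dudley norm: if $g=ucu^{-1}$ is reduced with $c\ne1$ cyclically reduced, then $uc^nu^{-1}$ is reduced and $\ell(g^n)=2\ell(u)+n\ell(c)$. On a free abelian group the $\ell^1$-norm with respect to a basis is one, since $\|ng\|=n\|g\|$.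

\begin{theorem}\label{thm:main}
Assume CH, let $\mu=2^{\omega_1}$, and let $\theta=\theta^{\omega_1}>\mu$. There is a ccc forcing $P$ of size $\theta$ such that in $V[G]$ we have $2^\omega=2^{\omega_1}=\theta$ and the following hold.
\begin{enumerate}
\item[(1)] If $\mathcal N$ has cardinality $\omega_1$ and $\operatorname{Aut}\mathcal N$ has a Dudley norm (for example, is free or free abelian), then $|\operatorname{Aut}\mathcal N|\le\mu<2^{\omega_1}$. Moreover, if $\mathcal N$ has universe $\omega_1$, then $|\{f\restriction\beta:f\in\operatorname{Aut}\mathcal N\}|\le\omega_1$ for all $\beta<\omega_1$.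
\item[(2)] Some structure of cardinality $\omega_1$ has automorphism group free on $\mu$ generators.
\item[(3)] No structure of cardinality $\omega_1$ has automorphism group free on $2^{\omega_1}$ generators. If $\mu=\omega_2$, the ranks of the free automorphism groups of structures of cardinality $\omega_1$ are exactly the cardinals $\le\omega_2$.
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:answer} from Theorems~\ref{thm:tree} and~\ref{thm:main}]
If ZFC is consistent, so is ZFC+GCH. In a model of GCH the structure exists by Theorem~\ref{thm:tree}. In the same model $\mu=\omega_2$, and $\theta=\omega_3$ satisfies $\theta^{\omega_1}=(2^{\omega_2})^{\omega_1}=\theta$. Theorem~\ref{thm:main}(3) gives an extension with $2^\omega=2^{\omega_1}=\omega_3$ in which no such structure exists.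
\end{proof}

In the model of Theorem~\ref{thm:main}, trees account for all large free automorphism groups.

\begin{corollary}\label{cor:trees}
In the model of Theorem~\ref{thm:main}, for each cardinal $\nu>\omega_1$: there is a structure of cardinality $\omega_1$ whose automorphism group is free of rank $\nu$ iff there is a tree of height $\omega_1$ and size $\omega_1$ with exactly $\nu$ cofinal branches.
\end{corollary}

The model of Theorem~\ref{thm:main} satisfies Martin's axiom for $\sigma$-centered orders and $\omega_1$ dense sets, and one might guess that this axiom makes $\omega_1$ behave like $\omega$ and bounds the rank by $\omega_1$. Part (2) shows that it does not. The countable argument has two halves: a large group contains a convergent sequence, and a convergent sequence excludes a Dudley norm. Martin's axiom lifts the second half to $\omega_1$ (Section~\ref{sec:norm}). The first half fails for the structures of Theorem~\ref{thm:tree} (Remark~\ref{rem:noconv}), and we replace ``large'' by ``not contained in a suitable inner model'': an automorphism that is new over a model $M$ and is added by a $\sigma$-centered forcing produces a convergent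 sequence (Section~\ref{sec:new}). Sections~\ref{sec:iteration} and~\ref{sec:closed} build an extension with enough models $M$ of this kind, each containing at most $\mu$ permutations of $\omega_1$, and Section~\ref{sec:end} puts the pieces together.

\section{Trees and inverse limits of free groups}\label{sec:tree}

A \emph{tree} is a partial order $T$ in which the predecessors of each node are well-ordered. The level $T_\alpha$ consists of the nodes whose predecessors have order type $\alpha$, the height $\delta$ is the least ordinal with $T_\delta=\emptyset$, and a \emph{cofinal branch} $b$ is a chain that meets every level $T_\alpha$, $\alpha<\delta$, in a node $b(\alpha)$. For $\alpha\le\beta<\delta$ each node of $T_\beta$ has exactly one node of $T_\alpha$ below or equal to it. This map $T_\beta\to T_\alpha$ induces a homomorphism $\pi_{\alpha\beta}:F_\beta\to F_\alpha$, where $F_\alpha=F(T_\alpha)$. Let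
\[
\varprojlim F_\alpha=\Big\{(w_\alpha)\in\prod_{\alpha<\delta}F_\alpha:\ \pi_{\alpha\beta}(w_\beta)=w_\alpha\text{ for all }\alpha\le\beta<\delta\Big\}.
\]
The set $[T]$ is the inverse limit of the sets $T_\alpha$, and $b\mapsto(b(\alpha))_\alpha$ extends to a homomorphism $\iota:F([T])\to\varprojlim F_\alpha$.

\begin{lemma}\label{lem:limit}
The map $\iota$ is injective. If $\operatorname{cf}\delta>\omega$, it is an isomorphism.
\end{lemma}

\begin{proof}
Two distinct branches differ at some level and then at all higher levels. Given a nonempty reduced word in branches, choose $\alpha$ at which the finitely many distinct branches occurring in it are pairwise different. The letterwise image in $F_\alpha$ is a reduced word of the same length, so it is not $1$.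

Now let $\operatorname{cf}\delta>\omega$ and $(w_\alpha)\in\varprojlim F_\alpha$. The maps $\pi_{\alpha\beta}$ send letters to letters, so they do not increase reduced length, and $\alpha\mapsto\ell(w_\alpha)$ is a nondecreasing map $\delta\to\omega$. If it were unbounded, ordinals $\alpha_n$ with $\ell(w_{\alpha_n})\ge n$ would be cofinal in $\delta$. So it has a constant value $n$ from some $\alpha_0$ on. For $\alpha_0\le\alpha\le\beta$ the letterwise image of the reduced word $w_\beta$ has $n$ letters and represents an element of length $n$; hence it is already reduced and is literally the reduced word $w_\alpha$. So for each $i\le n$ the $i$-th letters of the $w_\alpha$, $\alpha\ge\alpha_0$, have a constant exponent $\varepsilon_i$ and form a chain, which determines a cofinal branch $b_i$. The elements $(w_\alpha)$ and $\iota(b_1^{\varepsilon_1}\cdots b_n^{\varepsilon_n})$ agree at all levels $\alpha\ge\alpha_0$, hence at all levels.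
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:tree}]
We realize $\varprojlim F_\alpha$ by placing the structures of Example~\ref{ex:regular} side by side and naming the maps $\pi_{\alpha\beta}$. All levels are nonempty, so $|\delta|\le|T|\le\kappa$; in particular $\kappa$ is uncountable. Let $\mathcal N_T$ have universe $\bigsqcup_{\alpha<\delta}F_\alpha\sqcup\kappa$, of cardinality $\kappa$, with predicates for the parts, the well-order of $\kappa$, the maps $x\mapsto xg$ on $F_\alpha$ for $g\in F_\alpha$, and the maps $\pi_{\alpha\beta}$ on $F_\beta$; each of these maps is the identity off the part named. As in Example~\ref{ex:regular}, a permutation respects everything except possibly the $\pi_{\alpha\beta}$ iff it fixes $\kappa$ pointwise and is left multiplication by some $s_\alpha\in F_\alpha$ on each $F_\alpha$. It commutes with $\pi_{\alpha\beta}$ iff $\pi_{\alpha\beta}(s_\beta)\pi_{\alpha\beta}(x)=s_\alpha\pi_{\alpha\beta}(x)$ for all $x\in F_\beta$, that is, iff $\pi_{\alpha\beta}(s_\beta)=s_\alpha$. So $\sigma\mapsto(\sigma(1_\alpha))_\alpha$, with $1_\alpha$ the identity of $F_\alpha$, is an isomorphism $\operatorname{Aut}\mathcal N_T\to\varprojlim F_\alpha$,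 and Lemma~\ref{lem:limit} applies.

If $\operatorname{cf}\kappa>\omega$ and $2^{<\kappa}=\kappa$, let $T$ be the tree of all functions from ordinals $<\kappa$ to $2$. It has height $\kappa$, size $\kappa$ and $2^\kappa$ cofinal branches. CH says that $2^{<\omega_1}=\omega_1$.
\end{proof}

\begin{remark}\label{rem:noconv}
No sequence of nontrivial automorphisms of $\mathcal N_T$ converges to $1$. If $g_n\ne1$, then $g_n$ moves $1_{\alpha_n}$ for some $\alpha_n<\delta$, and hence moves $1_\alpha$ for all $\alpha\ge\alpha_n$. As $\operatorname{cf}\delta>\omega$, some $\alpha<\delta$ lies above all $\alpha_n$, and every $g_n$ moves $1_\alpha$.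
\end{remark}

\begin{example}\label{ex:cofomega}
The hypothesis on the cofinality is needed. Let $T=2^{<\omega}$, let $b$ be the branch $000\cdots$ and $b_n$ the branch $0^n111\cdots$. The image of $g_n=b_nb^{-1}$ in $F_k$ is trivial for $n\ge k$, so $(g_n)$ acts on the parts $F_k$ as a sequence converging to $1$, and the infinite product $g_0g_1g_2\cdots$ makes sense: its $k$-th coordinate is $w_k=\prod_{n<k}b_n(k)\,b(k)^{-1}$. This word is reduced of length $2k$, so $(w_k)$ is not in the image of $\iota$. In fact $\varprojlim F_k$ is not free: it contains the uncountable group $F([T])$, and the construction above with $\kappa=\omega$ makes it the automorphism group of a countable structure, so Corollary~\ref{cor:countable} applies.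
\end{example}

\section{Convergent sequences exclude Dudley norms}\label{sec:norm}

The infinite product that contradicts freeness has the shape $h_0(h_1(h_2\cdots)^{r_1})^{r_0}$. Naming its tails $y_k$ turns it into a system of equations $y_k=h_ky_{k+1}^{r_k}$. Consider the group $\mathbb Z$ with $h_k=1$ and $r_k=2k+2$, so that $y_{k+1}=(y_k-1)/(2k+2)$. By induction $|y_k|\le|y_0|+1$, so the integer $y_{k+1}$ is $0$ as soon as $2k+2>|y_0|+2$, and two consecutive zeros give $0=1+0$. The exponents have to grow: for $r_k=2$ the constant sequence $y_k=-1$ is a solution. A Dudley norm is what this argument needs.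

\begin{lemma}\label{lem:system}
Let $\|\cdot\|$ be a Dudley norm on $\Gamma$, let $h_k\in\Gamma\setminus\{1\}$ and $r_k=k+1+\sum_{i\le k}\|h_i\|$ for $k<\omega$. There are no $y_k\in\Gamma$ with $y_k=h_ky_{k+1}^{r_k}$ for all $k<\omega$.
\end{lemma}

\begin{proof}
Suppose there are. Since $y_{k+1}^{r_k}=h_k^{-1}y_k$, we have $\|y_{k+1}\|\le\|y_{k+1}^{r_k}\|\le\|y_k\|+\|h_k\|$, and by induction $\|y_k\|\le\|y_0\|+\sum_{i<k}\|h_i\|$. If $y_{k+1}\ne1$, then
\[
r_k\le\|y_{k+1}^{r_k}\|\le\|y_k\|+\|h_k\|\le\|y_0\|+\sum_{i\le k}\|h_i\|,
\]
that is, $k+1\le\|y_0\|$. So $y_{k+1}=y_{k+2}=1$ for $k\ge\|y_0\|$, and then $h_{k+1}=y_{k+1}y_{k+2}^{-r_{k+1}}=1$, a contradiction.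
\end{proof}

We now solve such a system in $\operatorname{Aut}\mathcal N$, with $h_k=g_{n_k}$ taken from a sequence converging to $1$. The approximations to $y_0$ are
\[
g_{n_0},\qquad g_{n_0}g_{n_1}^{r_0},\qquad g_{n_0}\big(g_{n_1}g_{n_2}^{r_1}\big)^{r_0},\qquad\dots
\]
The third agrees with the second at a point $a$ if $g_{n_2}$ fixes $a,g_{n_1}(a),\dots,g_{n_1}^{r_0-1}(a)$, which holds for all large $n_2$. In general each point $a$ imposes a lower bound on $n_{m+1}$ that depends on $n_0,\dots,n_m$, and for convergence at $a$ it is enough to respect this bound for all but finitely many $m$. To serve all points at once we need the following property of a cardinal $\lambda$.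
\begin{enumerate}
\item[$(D_\lambda)$] For every family of at most $\lambda$ functions $\varphi_a:C\to\omega$ on a countably infinite set $C$ there is $\varphi:C\to\omega$ such that for each $a$, $\varphi_a(c)\le\varphi(c)$ for all but finitely many $c\in C$.
\end{enumerate}

\begin{proposition}\label{prop:nonorm}
Let $\mathcal N$ have universe $X$ and assume $(D_{|X|})$. If there are $g_n\in\operatorname{Aut}\mathcal N\setminus\{1\}$ $(n<\omega)$ converging to $1$, then $\operatorname{Aut}\mathcal N$ has no Dudley norm.
\end{proposition}

\begin{proof}
Suppose $\|\cdot\|$ is a Dudley norm on $\Gamma=\operatorname{Aut}\mathcal N$. Let $C$ be the set of nonempty finite sequences of natural numbers. For $\vec n=(n_0,\dots,n_m)\in C$ put $r_i=i+1+\sum_{l\le i}\|g_{n_l}\|$ for $i\le m$; this depends only on $n_0,\dots,n_i$. Define words in the letters $g_{n_0},\dots,g_{n_m}$ and an indeterminate $x$ by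
\[
V_{m+1}(x)=x,\qquad V_k(x)=g_{n_k}V_{k+1}(x)^{r_k}\quad(k\le m),
\]
and let $y_k^{\vec n}=V_k(1)\in\Gamma$. Appending a term $n$ to $\vec n$ amounts to substituting $g_n\cdot1^{r_{m+1}}=g_n$ for $x$:
\begin{equation}\label{eq:append}
y_k^{(n_0,\dots,n_m,n)}=V_k(g_n)\qquad(k\le m).
\end{equation}
For $a\in X$ let $Y_a(\vec n)$ be the finite set of all points met, $a$ included, when $V_k(1)(a)$ and $V_k(1)^{-1}(a)$, $k\le m$, are evaluated letter by letter from the right, the letters $x^{\pm1}$ acting as the identity. Suppose $g$ fixes $Y_a(\vec n)$ pointwise; then so does $g^{-1}$. By induction along the word, the evaluation of $V_k(g)^{\pm1}(a)$ passes through the same points as that of $V_k(1)^{\pm1}(a)$, because each letter $x^{\pm1}$ is applied to a point of $Y_a(\vec n)$. So $V_k(g)^{\pm1}(a)=V_k(1)^{\pm1}(a)$. Let $\varphi_a(\vec n)$ be the least $N$ such that $g_n$ fixes $Y_a(\vec n)$ pointwise for all $n\ge N$; it exists because $(g_n)$ converges to $1$.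

Let $\varphi:C\to\omega$ be given by $(D_{|X|})$. Put $n_0=0$, $n_{m+1}=\varphi(n_0,\dots,n_m)$, and $y_k^m=y_k^{(n_0,\dots,n_m)}$ for $k\le m$. Fix $a$. The sequences $(n_0,\dots,n_m)$ have different lengths, so there is $m_a$ with $n_{m+1}\ge\varphi_a(n_0,\dots,n_m)$ for all $m\ge m_a$. By \eqref{eq:append}, $(y_k^{m+1})^{\pm1}(a)=(y_k^m)^{\pm1}(a)$ for $m\ge m_a$ and $k\le m$. So the values $y_k^m(a)$ and $(y_k^m)^{-1}(a)$ are eventually constant in $m$; call the limits $y_k(a)$ and $z_k(a)$. If $y_k(a)=b$, then $(y_k^m)^{-1}(b)=a$ for large $m$, so $z_k(b)=a$; in the same way $z_k(b)=a$ gives $y_k(a)=b$. Thus $y_k$ is a permutation, it agrees with $y_k^m$ on any given finite set for large $m$, and $y_k\in\Gamma$ by Lemma~\ref{lem:closed}.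

For $m\ge k+1$ we have $y_k^m=g_{n_k}(y_{k+1}^m)^{r_k}$. For large $m$, $y_k^m(a)=y_k(a)$ and $y_{k+1}^m$ agrees with $y_{k+1}$ on the points $y_{k+1}^j(a)$, $j<r_k$, where $j$ denotes a power. Hence $y_k=g_{n_k}y_{k+1}^{r_k}$ for all $k$, contrary to Lemma~\ref{lem:system}.
\end{proof}

\begin{corollary}\label{cor:countable}
If $\mathcal N$ is countable and $\operatorname{Aut}\mathcal N$ has a Dudley norm, then $\operatorname{Aut}\mathcal N$ is countable.
\end{corollary}

\begin{proof}
Property $(D_\omega)$ holds: for $C=\{c_j:j<\omega\}$ put $\varphi(c_j)=\max_{a\le j}\varphi_a(c_j)$. Let the universe be $\omega$ (the finite case is trivial) and suppose $\operatorname{Aut}\mathcal N$ is uncountable. For each $n$ there are only countably many restrictions $f\restriction n$, so two distinct automorphisms $f_n,f_n'$ agree on $n$. Then $g_n=f_n^{-1}f_n'\ne1$ converges to $1$, contrary to Proposition~\ref{prop:nonorm}.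
\end{proof}

For $(D_{\omega_1})$ we use Martin's axiom. Let $R$ be a preorder (a reflexive and transitive relation). A set $D\subseteq R$ is \emph{dense} if every $p\in R$ has some $q\le p$ in $D$. A \emph{filter} is a nonempty upward closed subset in which any two elements have a lower bound in the subset. $R$ is \emph{$\sigma$-centered} if $R=\bigcup_{k<\omega}C_k$ where each $C_k$ is \emph{centered}: every finite nonempty subset of $C_k$ has a lower bound in $R$. The axiom $MA_{\omega_1}(\sigma\text{-centered})$, which we abbreviate by $MA_\sigma$, says that for every nonempty $\sigma$-centered $R$ and dense sets $D_i$ $(i<\omega_1)$ there is a filter on $R$ meeting all $D_i$.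

\begin{lemma}\label{lem:dominate}
$MA_\sigma$ implies $(D_{\omega_1})$.
\end{lemma}

\begin{proof}
Let $C=\omega$ and let $\varphi_a$ $(a<\omega_1)$ be given. Conditions are pairs $(s,\Phi)$ with $s\in\omega^{<\omega}$ and $\Phi$ a finite subset of $\{\varphi_a:a<\omega_1\}$. Put $(s',\Phi')\le(s,\Phi)$ iff $s'\supseteq s$, $\Phi'\supseteq\Phi$, and $s'(j)\ge\psi(j)$ for all $\psi\in\Phi$ and $j\in\operatorname{dom}s'\setminus\operatorname{dom}s$. Finitely many conditions with the same $s$ have a lower bound (unite the sets $\Phi$), so the order is $\sigma$-centered. The sets $\{(s,\Phi):|s|\ge n\}$ and $\{(s,\Phi):\varphi_a\in\Phi\}$ are dense. Let $J$ be a filter meeting them and $\varphi=\bigcup\{s:(s,\Phi)\in J\}$. If $(s,\Phi)\in J$ and $\varphi_a\in\Phi$, then for each $j\ge|s|$ some $(s',\Phi')\le(s,\Phi)$ in $J$ has $j\in\operatorname{dom}s'$, so $\varphi(j)\ge\varphi_a(j)$.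
\end{proof}

\section{New automorphisms produce convergent sequences}\label{sec:new}

\subsection*{Forcing facts}
We force over transitive models $M$ of ZFC; as usual, statements about $V[G]$ may be read as statements forced over $V$. A forcing notion is a nonempty preorder $R\in M$, and $p\le q$ means that $p$ is stronger. Conditions are \emph{compatible} if they have a lower bound, an \emph{antichain} is a set of pairwise incompatible conditions, and $R$ is \emph{ccc} if antichains are countable. A filter $H\subseteq R$ is \emph{generic} over $M$ if it meets every dense $D\in M$. We omit the check accent on ground-model objects and use these textbook facts.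
\begin{enumerate}
\item[(F1)] The relation $p\Vdash\varphi$ is definable in $M$, is inherited by extensions of $p$, and $M[H]\models\varphi$ iff some $p\in H$ forces $\varphi$. If $p\not\Vdash\varphi$, some $q\le p$ forces $\neg\varphi$. If $S\in M$ and $p\Vdash\exists x\in S\,\varphi(x)$, then $q\Vdash\varphi(s)$ for some $q\le p$ and $s\in S$.
\item[(F2)] If $p\in H$ and $D\in M$ is dense below $p$ (every $q\le p$ has an extension in $D$), then $H\cap D\ne\emptyset$.
\item[(F3)] ccc forcing preserves cardinals and cofinalities. A $\sigma$-centered forcing is ccc, since an antichain meets each $C_k$ at most once.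
\item[(F4)] For $S\in M$, a \emph{nice name} for a subset of $S$ is a name $\bigcup_{s\in S}\{s\}\times W_s$ with each $W_s$ an antichain. For every name $\tau$ there is a nice name that is forced to equal $\tau\cap S$. If $R$ is ccc and $|R|\le\lambda$ with $\lambda$ infinite, there are at most $(\lambda^\omega)^{|S|}$ nice names, and each mentions at most $|S|\cdot\omega$ conditions.
\item[(F5)] (Maximum principle.) If $\exists x\,\varphi(x)$ is forced, there is a name $\tau$ such that $\varphi(\tau)$ is forced.
\item[(F6)] ($\Delta$-system lemma.) For finite sets $d_\alpha$ $(\alpha<\omega_1)$ there are an uncountable $I\subseteq\omega_1$ and a set $d$ with $d_\alpha\cap d_\beta=d$ for all distinct $\alpha,\beta\in I$.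
\end{enumerate}

\subsection*{Branches}
A new cofinal branch through a tree $T$ of height $\omega_1$ gives a new automorphism of $\mathcal N_T$, and by Remark~\ref{rem:noconv} no convergent sequence as long as $\omega_1$ is preserved. So forcings that add such branches have to be excluded, and $\sigma$-centeredness does exclude them.

\begin{lemma}\label{lem:nobranch}
Let $R\in M$ be $\sigma$-centered in $M$, let $H$ be $R$-generic over $M$, and let $f:\omega_1\to\omega_1$ be in $M[H]$. If $f\restriction\beta\in M$ for all $\beta<\omega_1$, then $f\in M$.
\end{lemma}

\begin{proof}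
Let $R=\bigcup_kC_k$ with $C_k$ centered and let $\dot f$ name $f$. In $M$ let $t^k$ be the union of all functions $t:\beta\to\omega_1$, $\beta<\omega_1$, such that some $q\in C_k$ forces $\dot f\restriction\beta=t$. If $q,q'\in C_k$ witness this for $t,t'$, a common extension forces both to be restrictions of $\dot f$, so one of $t,t'$ extends the other. Hence $t^k$ is a function. In $M[H]$, for each $\beta<\omega_1$ some $q_\beta\in H$ forces $\dot f\restriction\beta$ to be the object $f\restriction\beta\in M$. Since $\omega_1$ is preserved, there is $k$ with $q_\beta\in C_k$ for unboundedly many $\beta$. Then $f=t^k\in M$.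
\end{proof}

\subsection*{Orbit relations}
The language of $\mathcal N$ may be large, so we replace $\mathcal N$ by an object of size $\omega_1$. Let $\mathcal N$ have universe $\omega_1$. For $a,b\in\omega_1^n$ let $(a,b)\in E_n$ iff $b=g(a)$ for some $g\in\operatorname{Aut}\mathcal N$, and call $E=(E_n)_{n<\omega}$ the \emph{orbit relation} of $\mathcal N$. Lemma~\ref{lem:closed} says that
\begin{equation}\label{eq:orbit}
\operatorname{Aut}\mathcal N=\{h\in\operatorname{Sym}(\omega_1):(a,h(a))\in E_n\text{ for all }n<\omega\text{ and }a\in\omega_1^n\}.
\end{equation}

\begin{proposition}\label{prop:new}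
Let $M\subseteq W$ be transitive models of ZFC with the same $\omega_1$, and let $W\models MA_\sigma$. Let $\mathcal N\in W$ have universe $\omega_1$, and suppose that its orbit relation $E$, computed in $W$, belongs to $M$. Let $R\in M$ be $\sigma$-centered in $M$ and let $H$ be $R$-generic over $M$. If some $f\in(\operatorname{Aut}\mathcal N)^W$ lies in $M[H]\setminus M$, then in $W$ there are $g_i\in\operatorname{Aut}\mathcal N\setminus\{1\}$ $(i<\omega)$ converging to $1$.
\end{proposition}

The idea is to evaluate a name $\dot f$ for $f$ along filters that are only slightly generic. Suppose for a moment that the universe is $\omega$. As $\dot f$ is forced to be new, no condition decides all its values. So one can choose $p_0\ge p_1\ge\cdots$ and $q_i\le p_i$ such that $p_{i+1}$ decides $\dot f(i)$ and $\dot f^{-1}(i)$, and $p_{i+1}$ and $q_i$ decide some value of $\dot f$ differently. The $p_i$ determine a permutation $f_*$. A descending sequence below $q_i$ that decides all values determines a permutation $f_i\ne f_*$, and $f_i$ agrees with $f_*$ on $\{0,\dots,i-1\}$ because $q_i\le p_i$. On $\omega_1$ the descending sequences must be replaced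 by filters meeting $\omega_1$ dense sets. These filters cannot be chosen one after another, since for each of the $\omega_1$ many points $a$ almost all $q_i$ must lie below a member of the main filter that decides $\dot f(a)$. One auxiliary order $Q$ chooses them simultaneously, and its $\sigma$-centeredness, unlike the ccc, is visibly inherited from $R$ and visibly survives the passage from $M$ to $W$.

\begin{proof}
Let $\Vdash$ denote forcing with $R$ over $M$. By \eqref{eq:orbit} and (F1) there are a name $\dot f\in M$ and $p_0\in H$ forcing that $\dot f$ is a permutation of $\omega_1$, that $(a,\dot f(a))\in E_n$ for all $n$ and $a\in\omega_1^n$, and that $\dot f$ is not in the set $(\omega_1^{\omega_1})^M$. Let $R_0=\{p\in R:p\le p_0\}$. A lower bound of a nonempty subset of $R_0$ lies in $R_0$, so $R_0=\bigcup_kC_k$ with each $C_k$ centered in $R_0$. Say that $p,q\in R_0$ \emph{split} if there are $b<\omega_1$ and $c\ne c'$ with $p\Vdash\dot f(b)=c$ and $q\Vdash\dot f(b)=c'$. If $p,q$ split, so do any $p'\le p$ and $q'\le q$. Every $p\in R_0$ has two extensions that split: otherwise $p$ decides $\dot f(b)$ for every $b$, and then forces $\dot f$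 to equal $\{(b,c):p\Vdash\dot f(b)=c\}\in M$.

\emph{The order $Q\in M$.} Conditions are tuples $(p;q_0,\dots,q_{n-1})$ of elements of $R_0$, of \emph{length} $n<\omega$, such that $p$ and $q_i$ split for each $i<n$. Put $(p';q_0',\dots,q_{m-1}')\le(p;q_0,\dots,q_{n-1})$ iff $m\ge n$, $p'\le p$, $q_i'\le q_i$ for $i<n$, and
\begin{equation}\label{eq:below}
q_i'\le p\qquad\text{for } n\le i<m .
\end{equation}
This is reflexive. For transitivity let $(p'';\vec q\,'')\le(p';\vec q\,')\le(p;\vec q)$ have lengths $l\ge m\ge n$. For $i<n$ we have $q_i''\le q_i'\le q_i$; for $n\le i<m$ we have $q_i''\le q_i'\le p$; for $m\le i<l$ we have $q_i''\le p'\le p$.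

\emph{$Q$ is $\sigma$-centered.} For each tuple $(k;k_0,\dots,k_{n-1})$ of natural numbers collect the conditions of length $n$ with $p\in C_k$ and $q_i\in C_{k_i}$. Given finitely many of them, take lower bounds in $R_0$ coordinate by coordinate. The result is a condition, since splitting persists, and it is a lower bound of the same length, so \eqref{eq:below} is vacuous. The same countable cover witnesses that $Q$ is $\sigma$-centered in $W$.

\emph{Dense sets.} Strengthening coordinates gives an extension. The length can be increased: if $r_1,r_2\le p$ split, then $(r_1;\vec q,r_2)\le(p;\vec q)$. Hence for $a<\omega_1$ and $i<\omega$ the following sets, which lie in $M$ uniformly, are dense: the set $D_a$ of conditions in which $p$ decides $\dot f(a)$ and $\dot f^{-1}(a)$, and the set $D_{a,i}$ of conditions of length $>i$ in which $q_i$ decides $\dot f(a)$ and $\dot f^{-1}(a)$. In $W$ let $J\subseteq Q$ be a filter meeting all of them, and put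
\[
L_*=\{p:(p;\vec q)\in J\},\qquad L_i=\{q_i:(p;\vec q)\in J\text{ has length}>i\}.
\]

\emph{The automorphisms.} Let $L$ be one of these sets. Finitely many elements of $L$ have a lower bound in $L$, namely the relevant coordinate of a common extension in $J$. For each $a$ some element of $L$ decides $\dot f(a)$, and compatible conditions decide it the same way; call the value $f_L(a)$. If $f_L(a)=f_L(a')=c$, one $p\in L$ forces $\dot f(a)=c=\dot f(a')$, so $a=a'$. Given $c$, some $p\in L$ forces $\dot f^{-1}(c)=a$ for some $a$, so $f_L(a)=c$. For a tuple $a\in\omega_1^n$, one $p\in L$ forces $\dot f(a)=f_L(a)$; it also forces $(a,\dot f(a))\in E_n$, and $E_n\in M$, so $(a,f_L(a))\in E_n$. By \eqref{eq:orbit}, $f_L\in\operatorname{Aut}\mathcal N$. Write $f_*=f_{L_*}$ and $f_i=f_{L_i}$.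

In a condition of $J$ of length $>i$ the coordinates $p\in L_*$ and $q_i\in L_i$ split, so $f_i\ne f_*$. Given $a$, let $(p;\vec q)\in J\cap D_a$ have length $n$, and let $i\ge n$. Some $(p';\vec q\,')\in J$ extends both $(p;\vec q)$ and an element of $J\cap D_{a,i}$, so it has length $>i$. By \eqref{eq:below}, $q_i'\le p$, so $q_i'\in L_i$ forces $\dot f(a)=f_*(a)$, and $f_i(a)=f_*(a)$. Thus $g_i=f_*^{-1}f_i\ne1$ converges to $1$.
\end{proof}

\section{An iteration with ordinal-valued conditions}\label{sec:iteration}

Propositions~\ref{prop:nonorm} and~\ref{prop:new} say what is needed: a model $V[G]$ of $MA_\sigma$ with $2^{\omega_1}=\theta$ in which every orbit relation lies in an intermediate model $M$ with at most $\mu$ permutations of $\omega_1$, such that every permutation of $\omega_1$ lies in a $\sigma$-centered extension of $M$. We use a finite support iteration of length $\theta$. Its initial segments are too long to give small models $M$, so we want to restrict conditions to sets of $\omega_1$ coordinates that are not initial segments. For this the conditions should be concrete objects rather than sequences of names. As $MA_\sigma$ reduces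 to orders of size $\omega_1$, all iterands can live on the set $\omega_1$.

From now on $V\models{}$CH, $\mu=2^{\omega_1}<\theta=\theta^{\omega_1}$, and $\omega_1$ denotes $\omega_1^V$. By K\"onig's theorem $\theta^{\operatorname{cf}\theta}>\theta$, so $\operatorname{cf}\theta>\omega_1$. A \emph{coded poset} is a pair $(\trianglelefteq,\chi)$, where $\trianglelefteq$ is a preorder on $\omega_1$ and $\chi:\omega_1\to\omega$ is a coloring such that every finite nonempty monochromatic set has a $\trianglelefteq$-lower bound. All quantifiers range over $\omega_1$, its finite subsets and $\omega$, so the notion is absolute between $V$ and its extensions. The \emph{trivial} coded poset is $(\omega_1\times\omega_1,0)$.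

For $A\subseteq\theta$ let $P_A$ be the set of finite partial functions from $A$ to $\omega_1$, and let $P=P_\theta$; so $|P|=\theta$. By recursion on $\xi<\theta$ we shall choose $P_\xi$-names $\dot{\trianglelefteq}_\xi,\dot\chi_\xi$ that every condition of $P_\xi$ forces to form a coded poset. The order on $P_\eta$, $\eta\le\theta$, is
\[
p\le q\iff\operatorname{dom}q\subseteq\operatorname{dom}p\ \text{ and }\ p\restriction\xi\Vdash_{P_\xi}p(\xi)\mathrel{\dot{\trianglelefteq}_\xi}q(\xi)\text{ for all }\xi\in\operatorname{dom}q .
\]
The definition uses only the names chosen at stages below $\eta$ and does not otherwise mention $\eta$, so the order of $P_\xi$ is the restriction of that of $P_\eta$ for $\xi\le\eta$. Every $P_A$ carries the order induced from $P$. Lemmas~\ref{lem:basic}--\ref{lem:ccc} hold for any choice of the names at stages below $\eta$, so they are available during the recursion.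

\begin{lemma}\label{lem:basic}
Let $\eta\le\theta$, $p,q\in P_\eta$ and $A\subseteq\eta$.
\begin{enumerate}
\item[(a)] If $p\supseteq q$, then $p\le q$. If $p\le q$ and $\xi\le\eta$, then $p\restriction\xi\le q\restriction\xi$. The relation $\le$ is a preorder with largest element $\emptyset$.
\item[(b)] If $r\in P_A$ and $r\le p\restriction A$, then $u=r\cup p\restriction(\eta\setminus A)$ satisfies $u\le r$ and $u\le p$.
\item[(c)] Suppose that restriction to $A$ is monotone on $P_\eta$, that is, $p'\le q'$ implies $p'\restriction A\le q'\restriction A$. Then elements of $P_A$ that are compatible in $P_\eta$ are compatible in $P_A$, and if $G$ is $P_\eta$-generic over $V$, then $G_A=G\cap P_A$ is $P_A$-generic over $V$. This applies to every ordinal $A=\xi\le\eta$.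
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first claim holds because $\dot{\trianglelefteq}_\xi$ is forced to be reflexive, and the second is immediate from the definition. If $p\le q\le r$ and $\xi\in\operatorname{dom}r$, then $p\restriction\xi$ forces $p(\xi)\mathrel{\dot{\trianglelefteq}_\xi}q(\xi)$, and it extends $q\restriction\xi$, which forces $q(\xi)\mathrel{\dot{\trianglelefteq}_\xi}r(\xi)$.

(b) We have $u\supseteq r$ and $\operatorname{dom}p\subseteq\operatorname{dom}u$. At $\xi\in\operatorname{dom}p\setminus A$ the values of $u$ and $p$ agree. At $\xi\in\operatorname{dom}p\cap A$ we have $u(\xi)=r(\xi)$, and $u\restriction\xi\le r\restriction\xi\Vdash r(\xi)\mathrel{\dot{\trianglelefteq}_\xi}p(\xi)$.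

(c) If $u\le p,q$ with $p,q\in P_A$, then $u\restriction A\le p,q$. If moreover $u\in G$, then $u\restriction A\in G_A$ because $u\le u\restriction A$; so $G_A$ is a filter on $P_A$. Let $D\in V$ be dense in $P_A$. For $p\in P_\eta$ take $r\in D$ with $r\le p\restriction A$; by (b) some $u\le p$ lies below $r$. So $G$ contains a condition below some $r\in D$, and $r\in G_A$.
\end{proof}

Two values $p(\xi),q(\xi)$ are certain to have a lower bound if they have the same color, but the color is given by a name. Call $p$ \emph{good} if for every $\xi\in\operatorname{dom}p$ the condition $p\restriction\xi$ decides $\dot\chi_\xi(p(\xi))$; denote the decided value by $m_p(\xi)$. So $m_p:\operatorname{dom}p\to\omega$ is the \emph{color pattern} of $p$.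

\begin{lemma}\label{lem:good}
Good conditions are dense in $P_\eta$ for each $\eta\le\theta$.
\end{lemma}

\begin{proof}
Induction on $\eta$. The empty condition is good. Let $p\ne\emptyset$ and $\xi=\max\operatorname{dom}p<\eta$. Extend $p\restriction\xi$ in $P_\xi$ to a condition deciding $\dot\chi_\xi(p(\xi))$, and then to a good $r\in P_\xi$. Then $r\cup\{(\xi,p(\xi))\}$ is good, and it extends $p$ by Lemma~\ref{lem:basic}(b).
\end{proof}

Good conditions with consistent patterns are compatible. For the quotient forcings of Section~\ref{sec:closed} we need this in a relative form, below a condition $s$ that has already taken care of the coordinates in a set $A$.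

\begin{lemma}[Amalgamation]\label{lem:amalg}
Let $\eta\le\theta$, $A\subseteq\eta$, $s\in P_A$, and let $q_1,\dots,q_j\in P_\eta$ be good, with $s\le q_i\restriction A$ for all $i$ and with $\bigcup_im_{q_i}$ a function. Then there is $r\in P_\eta$ with $r\le s$ and $r\le q_i$ for all $i$.
\end{lemma}

\begin{proof}
Let $\xi_1<\dots<\xi_l$ enumerate $\operatorname{dom}s\cup\bigcup_i\operatorname{dom}q_i$, and put $\xi_{l+1}=\eta$. We construct $r_t\in P_{\xi_t}$ below $s\restriction\xi_t$ and all $q_i\restriction\xi_t$, starting with $r_1=\emptyset$; then $r=r_{l+1}$ works. Let $\xi=\xi_t$ and $I=\{i:\xi\in\operatorname{dom}q_i\}$. It suffices to find $r'\le r_t$ in $P_\xi$ and $x<\omega_1$ such that $r'$ forces $x\mathrel{\dot{\trianglelefteq}_\xi}q_i(\xi)$ for $i\in I$, and $x=s(\xi)$ if $\xi\in\operatorname{dom}s$. For then $r_{t+1}=r'\cup\{(\xi,x)\}$ lies below $s\restriction\xi_{t+1}$ and all $q_i\restriction\xi_{t+1}$: these have no coordinates strictly between $\xi$ and $\xi_{t+1}$, coordinates below $\xi$ are handled by $r'\le r_t$, and $\xi$ is handled by the choice of $x$.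

If $\xi\in\operatorname{dom}s$, take $r'=r_t$ and $x=s(\xi)$. For $i\in I$ we have $\xi\in\operatorname{dom}(q_i\restriction A)$, so $s\restriction\xi$ forces $s(\xi)\mathrel{\dot{\trianglelefteq}_\xi}q_i(\xi)$, and $r_t\le s\restriction\xi$. If $\xi\notin\operatorname{dom}s$, then $I\ne\emptyset$, and $r_t\le q_i\restriction\xi$ forces $\dot\chi_\xi(q_i(\xi))=m_{q_i}(\xi)$ for $i\in I$, a value independent of $i$. So $r_t$ forces that the $q_i(\xi)$, $i\in I$, have a lower bound, and (F1) gives $r'$ and $x$.
\end{proof}

\begin{lemma}\label{lem:ccc}
Each $P_\eta$ is ccc.
\end{lemma}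

\begin{proof}
Given $p_\alpha$ $(\alpha<\omega_1)$, take good $q_\alpha\le p_\alpha$ and apply (F6) to their domains, with root $d$. There are countably many functions $d\to\omega$, so $m_{q_\alpha}\restriction d=m_{q_\beta}\restriction d$ for some $\alpha\ne\beta$ in $I$. Lemma~\ref{lem:amalg} with $A=\emptyset$ and $s=\emptyset$ makes $q_\alpha,q_\beta$ compatible.
\end{proof}

\subsection*{Choice of the names}
View coded posets as subsets of $S_0=(\omega_1\times\omega_1)\sqcup(\omega_1\times\omega)$. Fix $b:\theta\to\theta\times\theta$ all of whose fibers have size $\theta$. Once $P_\xi$ is defined, there are by (F4) at most $(\theta^\omega)^{\omega_1}=\theta$ nice $P_\xi$-names for subsets of $S_0$ that are forced to be coded posets, and there is at least one; list them with repetitions as $\tau_{\xi,i}$ $(i<\theta)$. At stage $\zeta$, if $b(\zeta)=(\xi,i)$ with $\xi\le\zeta$, let $(\dot{\trianglelefteq}_\zeta,\dot\chi_\zeta)$ name the two components of $\tau_{\xi,i}$; otherwise use the trivial coded poset. This is legitimate: if $G$ is $P_\zeta$-generic, then $G_\xi$ is $P_\xi$-generic by Lemma~\ref{lem:basic}(c), the values of $\tau_{\xi,i}$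 under $G$ and $G_\xi$ coincide, and being a coded poset is absolute.

Fix a $P$-generic $G$, and let $(\trianglelefteq_\zeta,\chi_\zeta)\in V[G_\zeta]$ be the coded poset used at stage $\zeta$. By Lemma~\ref{lem:ccc}, $V$, $V[G]$ and all intermediate models have the same cardinals.

\begin{lemma}\label{lem:stage}
\begin{enumerate}
\item[(a)] If $\xi<\theta$, every coded poset in $V[G_\xi]$ equals $(\trianglelefteq_\zeta,\chi_\zeta)$ for $\theta$ many $\zeta\ge\xi$.
\item[(b)] The set $K_\zeta=\{p(\zeta):p\in G,\ \zeta\in\operatorname{dom}p\}$ lies in $V[G_{\zeta+1}]$, any two of its elements have a $\trianglelefteq_\zeta$-lower bound in it, and it meets every dense subset of $(\omega_1,\trianglelefteq_\zeta)$ that lies in $V[G_\zeta]$.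
\item[(c)] Let $S\in V$ with $|S|\le\omega_1$ and let $X\subseteq S$ be in $V[G]$. There is $A_X\in V$ with $A_X\subseteq\theta$ and $|A_X|\le\omega_1$ such that $X\in V[G_A]$ for every $A\in V$ with $A_X\subseteq A\subseteq\theta$ to which restriction is monotone.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\tau$ be a $P_\xi$-name for the coded poset. By (F5) there is a name forced to be $\tau$ if $\tau$ is a coded poset and the trivial coded poset otherwise, and by (F4) it may be taken nice. So it is some $\tau_{\xi,i}$. The fiber $b^{-1}(\xi,i)$ has size $\theta$, and fewer than $\theta$ of its elements are below $\xi$.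

(b) If $p\in G$, then $p\restriction(\zeta+1)\in G_{\zeta+1}$, so $K_\zeta$ is computed from $G_{\zeta+1}$. If $p,q\in G$ have $\zeta$ in their domains and $r\in G$ extends both, then $r\restriction\zeta\in G_\zeta$ forces $r(\zeta)$ to be below $p(\zeta)$ and $q(\zeta)$. Let $p_0\in G_\zeta$ force that $\dot D$ is dense, and let $p\le p_0$ in $P$. Adding the pair $(\zeta,0)$ if necessary, assume $\zeta\in\operatorname{dom}p$. As $p\restriction\zeta\le p_0$, there are $r\le p\restriction\zeta$ in $P_\zeta$ and $x<\omega_1$ with $r\Vdash x\in\dot D\wedge x\mathrel{\dot{\trianglelefteq}_\zeta}p(\zeta)$. Then $r\cup\{(\zeta,x)\}\le p\restriction(\zeta+1)$, and $u=r\cup\{(\zeta,x)\}\cup p\restriction(\theta\setminus(\zeta+1))\le p$ by Lemma~\ref{lem:basic}(b). So the conditions $u$ with $u\restriction\zeta\Vdash u(\zeta)\in\dot D$ are dense below $p_0$, and $G$ contains one by (F2).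

(c) Let $A_X$ be the union of the domains of the at most $\omega_1$ conditions mentioned in a nice name $\tau$ for $X$. For $A$ as stated, $\tau$ is a $P_A$-name, $G_A$ is generic, and $\tau$ has the same value under $G$ and $G_A$.
\end{proof}

\begin{proposition}\label{prop:MA}
In $V[G]$, $2^\omega=2^{\omega_1}=\theta$ and $MA_\sigma$ holds.
\end{proposition}

\begin{proof}
By (F4), $2^{\omega_1}\le((\theta^\omega)^{\omega_1})^V=\theta$ in $V[G]$. In $V$ let $e:\omega_1\to2^{<\omega}$ be onto, let $x\trianglelefteq y$ iff $e(x)\supseteq e(y)$, and let $\chi(x)$ be the index of $e(x)$ in an enumeration of $2^{<\omega}$. This is a coded poset, since elements of one color are below each other. Let $\zeta$ be one of the $\theta$ stages at which it is used, and $c_\zeta=\bigcup e[K_\zeta]\in V[G_{\zeta+1}]$. The sets $\{x:|e(x)|\ge n\}$ are dense, and so is $\{x:e(x)\not\subseteq z\}$ for each $z\in2^\omega\cap V[G_\zeta]$. By Lemma~\ref{lem:stage}(b), $c_\zeta\in2^\omega\setminus V[G_\zeta]$. If $\zeta<\zeta'$ are two such stages, then $c_\zeta\in V[G_{\zeta'}]$ and $c_{\zeta'}\notin V[G_{\zeta'}]$. So $2^\omega\ge\theta$.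

Now let $Q=\bigcup_kC_k$ be nonempty with each $C_k$ centered, and let $D_i$ $(i<\omega_1)$ be dense, all in $V[G]$. Starting from one element and closing off in $\omega$ steps, find a nonempty $Q'\subseteq Q$ of size $\le\omega_1$ such that every finite subset of $Q'$ with a lower bound in $Q$ has one in $Q'$, and every $q\in Q'$ has an extension in $D_i\cap Q'$ for each $i$. Let $e:\omega_1\to Q'$ be onto, put $x\trianglelefteq y$ iff $e(x)\le e(y)$, $\chi(x)=\min\{k:e(x)\in C_k\}$, and $D_i'=e^{-1}(D_i)$. By the choice of $Q'$, $(\trianglelefteq,\chi)$ is a coded poset in which each $D_i'$ is dense. It and the sequence $(D_i')$ are coded by a subset $X$ of a set $S\in V$ of size $\omega_1$. As $\operatorname{cf}\theta>\omega_1$, the set $A_X$ of Lemma~\ref{lem:stage}(c) is contained in some $\xi<\theta$, so $X\in V[G_\xi]$. The coded poset is used at a stage $\zeta\ge\xi$, and the upward closure of $e[K_\zeta]$ in $Q$ is a filter meeting all $D_i$.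
\end{proof}

\section{Closed sets of coordinates}\label{sec:closed}

Restriction to an arbitrary set $A$ need not be monotone: $p\restriction\xi$ may force $p(\xi)\mathrel{\dot{\trianglelefteq}_\xi}q(\xi)$ by means of coordinates outside $A$. Because of the ccc, the iterand at $\xi$ depends on only $\omega_1$ earlier coordinates, and we close $A$ under this dependence.

Work in $V$. For $\xi<\theta$, a \emph{question at $\xi$} is either ``is $x\mathrel{\dot{\trianglelefteq}_\xi}y$?'' or ``what is $\dot\chi_\xi(x)$?'', for $x,y<\omega_1$. For each question the conditions of $P_\xi$ that force an answer are dense; choose a maximal antichain of $P_\xi$ consisting of such conditions. It is countable. Let $\Sigma(\xi)\subseteq\xi$ be the union of the domains of all conditions in the antichains chosen at $\xi$, so $|\Sigma(\xi)|\le\omega_1$. A set $A\subseteq\theta$ in $V$ is \emph{closed} if $\Sigma(\xi)\subseteq A$ for all $\xi\in A$. Every $A_0$ of size $\le\omega_1$ is contained in a closed set of size $\le\omega_1$, namely $\bigcup_nA_n$ with $A_{n+1}=A_n\cup\bigcup_{\xi\in A_n}\Sigma(\xi)$.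

\begin{lemma}\label{lem:restrict}
Let $A$ be closed.
\begin{enumerate}
\item[(a)] If $p\le q$, then $p\restriction A\le q\restriction A$.
\item[(b)] If $\xi\in A$ and $p\in P_\xi$ forces the answer $v$ to a question at $\xi$, then so does $p\restriction A$.
\end{enumerate}
\end{lemma}

\begin{proof}
We show that (b) for all $\xi<\eta$ implies (a) for $p,q\in P_\eta$, and that (a) for $P_\xi$ implies (b) for $\xi$; induction then gives both. For the first implication let $p\le q$ in $P_\eta$ and $\xi\in\operatorname{dom}q\cap A$. Then $p\restriction\xi$ forces $p(\xi)\mathrel{\dot{\trianglelefteq}_\xi}q(\xi)$, hence so does $(p\restriction\xi)\restriction A=(p\restriction A)\restriction\xi$.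

For the second, suppose that $p$ forces the answer $v$ and $p\restriction A$ does not. Take $p'\le p\restriction A$ in $P_\xi$ forcing an answer $v'\ne v$, and $w$ in the antichain chosen for the question with a common extension $p''\le p',w$ in $P_\xi$. Then $w$ forces an answer, which must be $v'$, and $w\in P_A$ because $A$ is closed. By (a) for $P_\xi$, the condition $r=p''\restriction A$ satisfies $r\le w\restriction A=w$ and $r\le p\restriction A$. By Lemma~\ref{lem:basic}(b), $r$ and $p$ have a common extension in $P_\xi$, which forces both $v'$ and $v$.
\end{proof}

So for closed $A$ Lemma~\ref{lem:basic}(c) applies: $G_A$ is $P_A$-generic over $V$, and $P_A$ is ccc because its antichains are antichains of $P$. Lemma~\ref{lem:stage}(c) now gives: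

\begin{corollary}\label{cor:capture}
If $S\in V$, $|S|\le\omega_1$, $X\subseteq S$ is in $V[G]$, and $A_0\in V$ is a subset of $\theta$ of size $\le\omega_1$, then $X\in V[G_B]$ for some closed $B\supseteq A_0$ with $|B|\le\omega_1$.
\end{corollary}

For closed $A\subseteq B$ the passage from $V[G_A]$ to $V[G_B]$ is made by the quotient
\[
R_{A,B}=\{p\in P_B:p\restriction A\in G_A\}\in V[G_A],
\]
ordered as in $P$. By amalgamation, good conditions with consistent color patterns can be grouped together. There are uncountably many patterns when $B$ is uncountable, but for $|B|\le\omega_1$ countably many total functions $B\to\omega$ contain them all.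

\begin{lemma}\label{lem:quotient}
Let $A\subseteq B$ be closed and $R=R_{A,B}$. Then $G_B$ is $R$-generic over $V[G_A]$. If $|B|\le\omega_1$, then $R$ is $\sigma$-centered in $V[G_A]$.
\end{lemma}

\begin{proof}
Here $\Vdash$ is forcing with $P_A$ over $V$, and (a), (b) refer to Lemma~\ref{lem:restrict}.

\emph{Genericity.} If $p\in G_B$, then $p\le p\restriction A$ gives $p\restriction A\in G_A$. So $G_B\subseteq R$, and $G_B$ is a filter on $R$. It suffices to meet dense sets $D\in V[G_A]$ that are closed downward in $R$: if $G_B$ meets the downward closure of a dense set, it meets the set. Let $p_0\in G_A$ force that $\dot D$ is dense and closed downward in $\dot R$. Let $p\le p_0$ in $P_B$. Then $p\restriction A\le p_0$ by (a), and $p\restriction A\Vdash p\in\dot R$. So there are $s\le p\restriction A$ in $P_A$ and $q\le p$ in $P_B$ with $s\Vdash q\in\dot D$. Since $s$ forces $q\restriction A$ into the generic filter, there is $s'\le s,q\restriction A$ in $P_A$. Let $u=s'\cup q\restriction(\theta\setminus A)\in P_B$. Then $u\le q\le p$ by Lemma~\ref{lem:basic}(b), and $u\restriction A=s'$ forces $u\in\dot R$, hence $u\in\dot D$. So $\{u\in P_B:u\restriction A\Vdash u\in\dot D\}$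 is dense below $p_0$ in $P_B$, and $G_B$ contains such a $u$. As $u\restriction A\in G_A$, we get $u\in D$.

\emph{The cover.} Let $|B|\le\omega_1$. In $V$ fix distinct $z_\xi\in2^\omega$ $(\xi\in B)$, and list the countably many functions $\xi\mapsto t(z_\xi\restriction l)$, for $l<\omega$ and $t:2^l\to\omega$, as $\gamma_k:B\to\omega$ $(k<\omega)$. Every finite partial function $m$ from $B$ to $\omega$ is contained in some $\gamma_k$: take $l$ such that the $z_\xi\restriction l$, $\xi\in\operatorname{dom}m$, are distinct, and $t$ with $t(z_\xi\restriction l)=m(\xi)$. In $V[G_A]$ let $C_k$ be the set of $p\in R$ such that $q\le p$ for some good $q\in R$ with $m_q\subseteq\gamma_k$.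

Good conditions are dense in $P_B$. Indeed, for $p\in P_B$ take a good $q\le p$ in $P$. Then $q\restriction B\le p$ by (a), and for $\xi\in\operatorname{dom}q\cap B$ the condition $(q\restriction\xi)\restriction B$ decides $\dot\chi_\xi(q(\xi))$ by (b).

\emph{$R=\bigcup_kC_k$.} Let $p\in R$. If $s\le p\restriction A$ in $P_A$, then $s\cup p\restriction(\theta\setminus A)\in P_B$ has a good extension $q\in P_B$; we have $q\le p$, and $q\restriction A\le s$ by (a). So $\{q\restriction A:q\in P_B\text{ good},\ q\le p\}$ is dense below $p\restriction A\in G_A$, and by (F2) some good $q\le p$ lies in $R$. Its pattern is contained in some $\gamma_k$.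

\emph{$C_k$ is centered.} Let $p_1,\dots,p_j\in C_k$ with witnesses $q_i\le p_i$, and let $s_0\in G_A$ lie below all $q_i\restriction A$. For $s\le s_0$ in $P_A$, Lemma~\ref{lem:amalg} gives $r\le s,q_1,\dots,q_j$ in $P$, since all $m_{q_i}$ are contained in $\gamma_k$. By (a), $r\restriction B\le q_1,\dots,q_j$ and $r\restriction A\le s$. So $\{r\restriction A:r\in P_B,\ r\le q_1,\dots,q_j\}$ is dense below $s_0$, and by (F2) some such $r$ lies in $R$. It is a lower bound of $p_1,\dots,p_j$.
\end{proof}

\section{The size of normed automorphism groups in the extension}\label{sec:end}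

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The forcing $P$ is ccc of size $\theta$, and $2^\omega=2^{\omega_1}=\theta$ and $MA_\sigma$ hold in $V[G]$ by Proposition~\ref{prop:MA}. Work in $V[G]$.

(1) Let $\operatorname{Aut}\mathcal N$ have a Dudley norm. Transporting the structure along a bijection, we may assume that the universe is $\omega_1$. The orbit relation $E$ is coded by a subset of $\omega_1^{<\omega}\times\omega_1^{<\omega}$, so by Corollary~\ref{cor:capture} there is a closed $A$ with $|A|\le\omega_1$ and $E\in M=V[G_A]$. We claim that $\operatorname{Aut}\mathcal N\subseteq M$. Suppose $f\in\operatorname{Aut}\mathcal N\setminus M$. By Corollary~\ref{cor:capture}, $f\in V[G_B]\subseteq M[G_B]$ for a closed $B\supseteq A$ with $|B|\le\omega_1$. By Lemma~\ref{lem:quotient}, $G_B$ is generic over $M$ for an order that is $\sigma$-centered in $M$. Proposition~\ref{prop:new} with $W=V[G]$ gives nontrivial automorphisms converging to $1$, and this contradicts Proposition~\ref{prop:nonorm}, which applies by Lemma~\ref{lem:dominate}.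

It remains to count in $M$. The order $P_A$ is ccc and $|P_A|\le\omega_1$. In $V$, CH gives $\omega_1^\omega=(2^\omega)^\omega=\omega_1$, so by (F4) there are at most $(\omega_1^\omega)^\omega=\omega_1$ nice names for subsets of $\omega$ and at most $(\omega_1^\omega)^{\omega_1}=\mu$ nice names for subsets of $\omega_1\times\omega_1$. Hence $M\models{}$CH and $|\operatorname{Aut}\mathcal N|\le\mu<\theta=2^{\omega_1}$. For $\beta<\omega_1$ the restrictions $f\restriction\beta$ lie in $(\omega_1^\beta)^M$, which has size at most $(\omega_1^\omega)^M=\omega_1$.

(2) Let $T=(2^{<\omega_1})^V$, a tree of height $\omega_1$, and of size $\omega_1$ by CH in $V$. A cofinal branch of $T$ in $V[G]$ is given by a function $f:\omega_1\to2$ all of whose proper initial segments lie in $V$. By Corollary~\ref{cor:capture}, $f\in V[G_B]$ for a closed $B$ with $|B|\le\omega_1$. Lemma~\ref{lem:quotient} with $A=\emptyset$ says that $P_B=R_{\emptyset,B}$ is $\sigma$-centered in $V$, so $f\in V$ by Lemma~\ref{lem:nobranch}. Thus $T$ has exactly $(2^{\omega_1})^V=\mu$ cofinal branches in $V[G]$, and Theorem~\ref{thm:tree} applies in $V[G]$.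

(3) A free group of rank $\nu>\mu$ has $\nu$ elements, so by (1) it is not the automorphism group of a structure of cardinality $\omega_1$; this covers $\nu=2^{\omega_1}=\theta$. Rank $\mu$ occurs by (2), and every rank $\nu\le\omega_1$ occurs by Example~\ref{ex:regular}. If $\mu=\omega_2$, these are all cardinals $\le\omega_2$.
\end{proof}

The hypotheses of Theorem~\ref{thm:main} entered at the following places. CH was used for the count in $V[G_A]$ and for the size of $T$; the equation $\theta^{\omega_1}=\theta$ for the choice of the names, for $\operatorname{cf}\theta>\omega_1$ and for the upper bound on $2^{\omega_1}$; and $\theta>\mu$ to separate the bound in (1) from $2^{\omega_1}$.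

\begin{proof}[Proof of Corollary~\ref{cor:trees}]
If such a tree exists, apply Theorem~\ref{thm:tree} with $\delta=\kappa=\omega_1$. Conversely, let $\mathcal N$ have universe $\omega_1$ and let $\operatorname{Aut}\mathcal N$ be free of rank $\nu>\omega_1$, so that it has $\nu$ elements. The restrictions $f\restriction\beta$ form a tree, but the union of a cofinal branch of it is not evidently onto, so we record the inverses as well. Let
\[
T'=\{(f\restriction\beta,f^{-1}\restriction\beta):f\in\operatorname{Aut}\mathcal N,\ \beta<\omega_1\},
\]
ordered by coordinatewise inclusion. It is a tree whose level $\beta$ consists of the pairs with domain $\beta$. Each level is nonempty, and by Theorem~\ref{thm:main}(1) it is contained in a product of two sets of size $\le\omega_1$. So $T'$ has height $\omega_1$ and size $\omega_1$. Distinct automorphisms determine distinct cofinal branches. Let $(h,h')$ be the coordinatewise union of any cofinal branch; $h$ and $h'$ map $\omega_1$ to $\omega_1$. For $a,b<\omega_1$ take $\beta>a,b$ and an automorphism $f$ with $(h\restriction\beta,h'\restriction\beta)=(f\restriction\beta,f^{-1}\restriction\beta)$. Then $h(a)=b$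 iff $f(a)=b$ iff $f^{-1}(b)=a$ iff $h'(b)=a$. So $h$ is a permutation with inverse $h'$, it agrees with an automorphism on every $\beta<\omega_1$, and $h\in\operatorname{Aut}\mathcal N$ by Lemma~\ref{lem:closed}. Thus $T'$ has exactly $\nu$ cofinal branches.
\end{proof}

\begin{thebibliography}{9}
\bibitem{JST} Winfried Just, Saharon Shelah and Simon Thomas, \emph{The automorphism tower problem revisited}, arXiv:math/0003120 (2000).
\end{thebibliography}
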